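\title{The effective cone of the blow-up of $\mathbb P^n\times\mathbb P^{n+1}$ at $n+3$ points}

\begin{abstract}
Let $X$ be the blow-up of $\mathbb P^n\times\mathbb P^{n+1}$ at $n+3$ general points, $n\ge2$. We show that the effective cone of $X$ is generated by the exceptional divisors, the extremal classes pulled back from the two factors, the divisorial bilinear secant varieties and joins of the rational curve of bidegree $(n,n+1)$ through the points, and the movable cone. This answers a question of Postinghel and Prendergast-Smith. The cone is rational polyhedral, and we determine generators, defining inequalities and all extremal rays. The generators are cut out by explicit determinants. The inequalities come from evaluating a section on families of rank $3$ bundles on $\mathbb P^1$ parametrized by an affine space: the result is a nonzero homogeneous polynomial, and its degree is nonnegative.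
\end{abstract}

\section{Introduction}

\subsection{The question}

We work over $\mathbb C$. Fix $n\ge2$, put $N=n+3$, and let $X$ be the blow-up of $\mathbb P^n\times\mathbb P^{n+1}$ at general points $p_1,\dots,p_N$. The group $\operatorname{Pic}(X)$ is free on the pullbacks $H_1,H_2$ of the hyperplane classes and the exceptional divisors $E_1,\dots,E_N$. The \emph{effective cone} $\operatorname{Eff}(X)\subset\operatorname{Pic}(X)\otimes\mathbb R$ is the convex cone generated by the classes of effective divisors; it will turn out to be closed, so nothing changes if one takes its closure. The \emph{movable cone} $\operatorname{Mov}(X)$ is the closure of the cone generated by the classes whose linear system is nonempty and has no fixed component.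

If $D$ is effective and $|D|=|M|+F$ with fixed part $F$, then $[M]\in\operatorname{Mov}(X)$. So every effective class is the sum of a movable class and classes of prime divisors that are fixed components of linear systems, and the problem is to list the prime divisors that are needed. If an effective divisor spans an extremal ray outside $\operatorname{Mov}(X)$, then each of its prime components $\Gamma$ lies on the ray and $h^0(m\Gamma)=1$ for all $m\ge1$, since otherwise the moving part of $|m\Gamma|$ would be a nonzero movable class on the ray. One expects such a rigid divisor to have a geometric construction from the points. Besides the $E_j$, two constructions present themselves.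

\emph{Classes from the factors.} Let $Y_1$ and $Y_2$ be the blow-ups of $\mathbb P^n$ and $\mathbb P^{n+1}$ at the projections of the $p_j$. A class $dH-\sum m_jE_j$ on $Y_i$ \emph{pulls back} to the class $dH_i-\sum m_jE_j$ on $X$. The \emph{extremal classes pulled back from the factors} are the pullbacks of all extremal rays of $\operatorname{Eff}(Y_1)$ and $\operatorname{Eff}(Y_2)$. Examples are $H_1-E_{i_1}-\dots-E_{i_n}$, $H_2-E_{i_1}-\dots-E_{i_{n+1}}$ and, for $n=3$, the quadric cones $2H_1-2E_1-E_2-\dots-E_6$.

\emph{Bilinear secants and joins.} There is a unique rational curve $C\subset\mathbb P^n\times\mathbb P^{n+1}$ of bidegree $(n,n+1)$ through $p_1,\dots,p_N$. In a product of projective spaces the role of the linear span of points $q_i=(x_i,y_i)$ is played by the \emph{bilinear span}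
\[
\operatorname{BL}(q_1,\dots,q_m)=\langle x_1,\dots,x_m\rangle\times\langle y_1,\dots,y_m\rangle .
\]
The \emph{bilinear join} $\operatorname{BJ}(Z_1,\dots,Z_m)$ of subvarieties is the closure of the union of all $\operatorname{BL}(z_1,\dots,z_m)$ with $z_i\in Z_i$, and $\operatorname{BS}_k(Z)=\operatorname{BJ}(Z,\dots,Z)$, with $k$ copies, is the $k$-th \emph{bilinear secant variety}. The same symbols denote strict transforms on $X$. The bilinear span of $l$ of the points $p_i$ and $k$ moving points of $C$ is expected to be a product of two linear spaces of dimension $k+l-1$, so these spans are expected to sweep out a variety of dimension $k+2(k+l-1)=3k+2l-2$. For $k\ge1$, $l\ge0$ with $3k+2l-2=2n$ and any choice of $l$ points, the join $\operatorname{BJ}(p_{i_1},\dots,p_{i_l},\operatorname{BS}_k(C))$ is indeed a divisor, and it spans an extremal ray of $\operatorname{Eff}(X)$; both facts are reproved below. These are the \emph{BSJ divisors}. The first one is $\operatorname{BS}_2(C)$ for $n=2$.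

\begin{quote}
\emph{Is $\operatorname{Eff}(X)$, for every $n\ge2$, the cone generated by the classes of BSJ divisors, the exceptional divisors, the extremal classes pulled back from the factors, and $\operatorname{Mov}(X)$?}
\end{quote}

The question was posed by Postinghel and Prendergast-Smith \cite{PP}, and the answer is known to be yes for $n=2$ and $n=3$.

\subsection{Results}

\begin{theorem}\label{thm:A}
For every $n\ge2$, the cone $\operatorname{Eff}(X)$ is generated by the BSJ divisors, the exceptional divisors, the extremal classes pulled back from $Y_1$ and $Y_2$, and $\operatorname{Mov}(X)$.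
\end{theorem}

This follows from a complete description of the cone. For $D=aH_1+bH_2-\sum m_jE_j$ put
\[
e_j=a+b-m_j,\qquad c=\sum_je_j-a-b,\qquad \ell=c-a=\sum_je_j-2a-b .
\]
Then $(a,b,e_1,\dots,e_N)$ are linear coordinates on $\operatorname{Pic}(X)\otimes\mathbb R$. In suitable coordinates on the two factors, $e_j$ bounds the degree of a section of $D$ in the variables with index $j$ (Lemma~\ref{lem:sections}). The functional $\ell$ measures the intersection with the curve: $D\cdot C=na+(n+1)b-\sum m_j=\ell-a-b$.

For integers $a\ge0$, $0\le b\le a+1$ and a subset $T\subset\{1,\dots,N\}$ with $|T|=2a+b+1$, let $\Theta(a,b,T)$ be the class with $e_j=1$ for $j\in T$ and $e_j=0$ for $j\notin T$: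
\[
\Theta(a,b,T)=aH_1+bH_2-(a+b)\sum_jE_j+\sum_{j\in T}E_j .
\]
It has $c=a+1$ and $\ell=1$.

\begin{theorem}\label{thm:B}
Let $n\ge2$.
\begin{enumerate}
\item[(i)] $\operatorname{Eff}(X)$ is generated by the finitely many classes $\Theta(a,b,T)$.
\item[(ii)] $\operatorname{Eff}(X)$ is defined by the following inequalities, where $S\subset\{1,\dots,N\}$:
\begin{enumerate}
\item[(E1)] $a\ge0$, $b\ge0$, $e_j\ge0$;
\item[(E2)] $e_j\le\ell$ for all $j$;
\item[(E3)] $b\le c=a+\ell$;
\item[(E4)] $\sum_{j\in S}e_j\le(2m+2)\ell+a$ for $|S|=3m+3$, $m\ge0$;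
\item[(E5)] $\sum_{j\in S}e_j\le(q+2)\ell+2a$ for $|S|=3q+4$, $q\ge0$;
\item[(E6)] $a\le q\ell+\sum_{j\notin S}e_j$ for $|S|=2q+2$, $q\ge0$.
\end{enumerate}
\item[(iii)] The extremal rays are exactly those spanned by the $\Theta(a,b,T)$ with $b\in\{0,1,a-1,a,a+1\}$, $0\le b\le a+1$. Those with $1\le b\le a$ lie in $\operatorname{Mov}(X)$. The others are: $E_j$ for $(a,b)=(0,0)$; $H_2-\sum_{j\notin T}E_j$ for $(a,b)=(0,1)$; pullbacks of extremal classes of $\operatorname{Eff}(Y_1)$ for $b=0$, $a\ge1$; and BSJ rays for $b=a+1$, $a\ge1$.
\end{enumerate}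
\end{theorem}

Table~\ref{tab:small} lists the generators with $|T|\le6$. All of them are extremal, so $\operatorname{Eff}(X)$ has $5+10+10+5+2=32$ extremal rays for $n=2$ and $6+15+20+15+12+1=69$ for $n=3$. A generator that is not extremal has $2\le b\le a-2$, hence $|T|\ge11$; this first occurs for $n=8$.

\begin{table}[ht]
\centering
\begin{tabular}{cclc}
\hline
$|T|$ & $(a,b)$ & $\Theta(a,b,T)$ & type\\
\hline
$1$ & $(0,0)$ & $E_T$ & exceptional\\
$2$ & $(0,1)$ & $H_2-E_{T^c}$ & from $Y_2$\\
$3$ & $(1,0)$ & $H_1-E_{T^c}$ & from $Y_1$\\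
$4$ & $(1,1)$ & $H_1+H_2-E_T-2E_{T^c}$ & movable\\
$5$ & $(2,0)$ & $2H_1-E_T-2E_{T^c}$ & from $Y_1$\\
$5$ & $(1,2)$ & $H_1+2H_2-2E_T-3E_{T^c}$ & BSJ, $k=2$, $l=n-2$\\
$6$ & $(2,1)$ & $2H_1+H_2-2E_T-3E_{T^c}$ & movable\\
\hline
\end{tabular}
\caption{The classes $\Theta(a,b,T)$ with $|T|\le6$. Here $E_T=\sum_{j\in T}E_j$ and $T^c$ is the complement of $T$ in $\{1,\dots,N\}$.}
\label{tab:small}
\end{table}

\subsection{The method}

Let $\mathcal P$ be the cone defined by (E1)--(E6). We prove three inclusions,
\[
\operatorname{cone}(\Theta)\subset\operatorname{Eff}(X)\subset\mathcal P\subset\operatorname{cone}(\Theta).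
\]
Section~\ref{sec:coord} turns sections of $D$ into polynomials invariant under a three-dimensional group of translations. The first inclusion is proved in Section~\ref{sec:det} by writing down determinants. The second is the heart of the paper: Section~\ref{sec:first} treats (E1)--(E3) and works out the case $m=0$ of (E4) by hand, and Section~\ref{sec:bundles} gives the general argument. The third inclusion is convex geometry (Section~\ref{sec:convex}). Section~\ref{sec:rays} identifies the extremal rays.

Of the general position of the points we use two things: both projections of $p_1,\dots,p_N$ are in \emph{linearly general position} (any $r+1$ of the points in $\mathbb P^r$ span $\mathbb P^r$), and $C$ is unique. The uniqueness serves to identify $C$ with the explicit curve of Lemma~\ref{lem:curve}. The hypothesis $n\ge2$ ensures that $H,E_1,\dots,E_N$ is a basis of $\operatorname{Pic}(Y_1)$, so that the pullback of classes is well defined.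

\section{Sections as invariant polynomials}\label{sec:coord}

\subsection{Coordinates}

A choice of coordinate simplex would single out some of the points. We use instead redundant coordinates in which all $N$ points are coordinate points.

Let $\xi_1,\dots,\xi_N\in\mathbb C^{n+1}$ be lifts of the first projections of the $p_j$. Their linear relations form a plane in $\mathbb C^N$. A relation with two zero coordinates involves at most $n+1$ of the $\xi_j$ and is therefore zero. Hence, for each $j$, the relations with vanishing $j$-th coordinate form at most a line, and some relation has all coordinates nonzero. Rescaling the $\xi_j$, we make it $1=(1,\dots,1)$. Let $t=(t_1,\dots,t_N)$ be a second relation, independent of the first. The $t_j$ are pairwise distinct, since for $t_i=t_j$ the relation $t-t_i\cdot1$ would have two zero coordinates. The lifts of the second projections, $N$ vectors in $\mathbb C^{n+2}$, have one relation up to scalars, with all coordinates nonzero; rescale it to $1$. With $\mathbf 1_j$ the standard basis of $\mathbb C^N$ we obtain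
\begin{equation}\label{eq:coord}
\mathbb P^n=\mathbb P(\mathbb C^N/\langle1,t\rangle),\qquad\mathbb P^{n+1}=\mathbb P(\mathbb C^N/\langle1\rangle),\qquad p_j=([\mathbf 1_j],[\mathbf 1_j]).
\end{equation}
A form of bidegree $(a,b)$ on $\mathbb P^n\times\mathbb P^{n+1}$ is now a bihomogeneous polynomial $P(y,z)$ in $y,z\in\mathbb C^N$ that is \emph{invariant}, that is, unchanged under $y_j\mapsto y_j+\alpha+\beta t_j$, $z_j\mapsto z_j+\gamma$ for all $\alpha,\beta,\gamma\in\mathbb C$.

\begin{lemma}\label{lem:sections}
$H^0(X,D)$ is the space of invariant polynomials $P(y,z)$ of bidegree $(a,b)$ whose degree in the pair of variables $(y_j,z_j)$ is at most $e_j$ for every $j$.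
\end{lemma}

\begin{proof}
Sections of $D$ are forms of bidegree $(a,b)$ with multiplicity at least $m_j$ at $p_j$. The projection from the open subset of $\mathbb C^N\times\mathbb C^N$ on which it is defined to $\mathbb P^n\times\mathbb P^{n+1}$ is smooth, so the multiplicity at $p_j$ is the order of vanishing of $P$ at $(\mathbf 1_j,\mathbf 1_j)$. Write $P=\sum_\mu\lambda_\mu\,\mu\,y_j^{a-\deg_y\mu}z_j^{b-\deg_z\mu}$, where $\mu$ runs over the monomials in the variables of index $i\ne j$; bihomogeneity determines the exponents of $y_j$ and $z_j$. These powers are units at $(\mathbf 1_j,\mathbf 1_j)$ and the $\mu$ are distinct, so the order is the least $\deg\mu$ with $\lambda_\mu\neq0$, which is $a+b-\deg_{(y_j,z_j)}P$. It is at least $m_j$ if and only if $\deg_{(y_j,z_j)}P\le e_j$.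
\end{proof}

The same proof without $z$, or without $y$, describes sections on $Y_1$, or on $Y_2$. So the sections of a class on $Y_i$ are the sections of its pullback to $X$; in particular pullback preserves effectivity.

It is useful to homogenize in each index separately. For $0\ne P\in H^0(X,D)$ and $v_j=(x_j,y_j,z_j)$ put
\[
f(v_1,\dots,v_N)=\prod_jx_j^{e_j}\cdot P\big((y_j/x_j)_j,(z_j/x_j)_j\big).
\]
This is a nonzero polynomial, homogeneous of degree $e_j$ in $v_j$, homogeneous of total degrees $c$, $a$, $b$ in $x$, $y$, $z$, and invariant under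
\begin{equation}\label{eq:inv}
y_j\mapsto y_j+(\alpha+\beta t_j)x_j,\qquad z_j\mapsto z_j+\gamma x_j .
\end{equation}

\subsection{The curve $C$}

For $T\subset\{1,\dots,N\}$ let $\omega_T=\prod_{j\in T}(t-t_j)$, now with $t$ a variable, and for $y\in\mathbb C^N$ and a polynomial $p$ put
\[
(y\mid p)_T=\sum_{j\in T}\frac{y_j\,p(t_j)}{\omega_T'(t_j)} .
\]
We drop the subscript when $T=\{1,\dots,N\}$. For $\deg p\le|T|-1$, partial fractions give $p(\theta)/\omega_T(\theta)=\sum_{j\in T}p(t_j)/\big(\omega_T'(t_j)(\theta-t_j)\big)$. Comparing coefficients of $\theta^{-1}$ at infinity,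
\begin{equation}\label{eq:lagrange}
(1\mid p)_T=\text{coefficient of }t^{|T|-1}\text{ in }p\qquad(\deg p\le|T|-1).
\end{equation}
In particular $(1\mid p)_T=0$ if $\deg p\le|T|-2$.

\begin{lemma}\label{lem:curve}
Any $N$ points of $\mathbb P^n\times\mathbb P^{n+1}$ with both projections in linearly general position are the images of $N$ distinct points under a map $\mathbb P^1\to\mathbb P^n\times\mathbb P^{n+1}$ whose components parametrize rational normal curves of degrees $n$ and $n+1$. For $p_1,\dots,p_N$ in the coordinates \eqref{eq:coord} the map is $\theta\mapsto\big([(\frac1{\theta-t_j})_j],[(\frac1{\theta-t_j})_j]\big)$, and its image is $C$.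
\end{lemma}

\begin{proof}
The coordinates \eqref{eq:coord} exist for any such $N$ points. Every linear form on $\mathbb C^N$ is $y\mapsto(y\mid p)$ for a unique $p$ of degree $\le N-1$. By \eqref{eq:lagrange} it kills $1$ if and only if $\deg p\le N-2=n+1$, and it kills $1$ and $t$ if and only if $\deg p\le n$. On the vector $(1/(\theta-t_j))_j$ it takes the value $p(\theta)/\omega(\theta)$. So in the coordinates $(y\mid t^r)$, $0\le r\le n$, and $(z\mid t^r)$, $0\le r\le n+1$, the two components are $[1:\theta:\dots:\theta^n]$ and $[1:\theta:\dots:\theta^{n+1}]$. As $\theta\to t_j$ the point tends to $([\mathbf 1_j],[\mathbf 1_j])$. By uniqueness the image is $C$.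
\end{proof}

\section{Determinantal sections}\label{sec:det}

\begin{example}\label{ex:BS2}
Let $n=2$, with coordinates $Y_r=(y\mid t^r)$ on $\mathbb P^2$ and $Z_r=(z\mid t^r)$ on $\mathbb P^3$. A point in the bilinear span of two points $\theta_1,\theta_2$ of $C$ has $Y_r=\lambda_1\theta_1^r+\lambda_2\theta_2^r$ and $Z_r=\mu_1\theta_1^r+\mu_2\theta_2^r$. Both sequences satisfy the linear recurrence with characteristic polynomial $\phi=(t-\theta_1)(t-\theta_2)$, so the coefficient vector of $\phi$ is in the kernel of
\[
\begin{pmatrix}Y_0&Y_1&Y_2\\ Z_0&Z_1&Z_2\\ Z_1&Z_2&Z_3\end{pmatrix}.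
\]
The determinant has bidegree $(1,2)$ and vanishes on $\operatorname{BS}_2(C)$. Along $C$ the matrix has rank one, so the determinant vanishes to order at least $2$ at each $p_j$: it is a section of $H_1+2H_2-2\sum E_j=\Theta(1,2,\{1,\dots,5\})$.
\end{example}

In general we stack $a$ rows in $y$ on $b$ rows in $z$, each of length $a+b$. By \eqref{eq:lagrange}, invariance of the $y$-rows requires summation over $2a+b+1$ indices, and invariance of the $z$-rows over $a+2b$ indices. The second set fits inside the first exactly when $b\le a+1$.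

Let $|T|=2a+b+1$ with $0\le b\le a+1$, choose $U\subset T$ with $|U|=a+1-b$, and put $T'=T\setminus U$, so that $|T'|=a+2b$. Let $P_{T,U}$ be the determinant of the $(a+b)\times(a+b)$ matrix with columns $i=0,\dots,a+b-1$ and rows
\begin{equation}\label{eq:matrix}
(y\mid t^{r+i})_T\quad(0\le r<a),\qquad(z\mid t^{r+i})_{T'}\quad(0\le r<b).
\end{equation}
The empty determinant is $1$.

\begin{proposition}\label{prop:det}
$P_{T,U}$ is a nonzero section of $\Theta(a,b,T)$. If $1\le b\le a$, then $h^0(\Theta(a,b,T))\ge2$.
\end{proposition}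

\begin{proof}
Under $y_j\mapsto y_j+\alpha+\beta t_j$ an entry of a $y$-row changes by $(1\mid(\alpha+\beta t)t^{r+i})_T$, and the degree is at most $1+(a-1)+(a+b-1)=|T|-2$. Under $z_j\mapsto z_j+\gamma$ an entry of a $z$-row changes by $\gamma(1\mid t^{r+i})_{T'}$, and the degree is at most $(b-1)+(a+b-1)=|T'|-2$. So all entries are invariant.

Let $\mathbf t_j=(t_j^i)_{0\le i<a+b}$. Each row is a combination of the $\mathbf t_j$, and multilinear expansion gives
\[
P_{T,U}=\sum\ \prod_{r<a}\frac{y_{j_r}t_{j_r}^r}{\omega_T'(t_{j_r})}\ \prod_{r<b}\frac{z_{k_r}t_{k_r}^r}{\omega_{T'}'(t_{k_r})}\ \det(\mathbf t_{j_0},\dots,\mathbf t_{j_{a-1}},\mathbf t_{k_0},\dots,\mathbf t_{k_{b-1}}),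
\]
summed over $j_r\in T$, $k_r\in T'$. A term with a repeated index is zero. So only monomials $\prod_{j\in A}y_j\prod_{k\in B}z_k$ with $A\subset T$, $B\subset T'$ disjoint, $|A|=a$, $|B|=b$, occur. Reordering $A$ or $B$ multiplies the last determinant by the sign of the permutation, so the sum over orderings yields the coefficient
\[
\pm\frac{\operatorname{Vd}(A)\operatorname{Vd}(B)\operatorname{Vd}(A\cup B)}{\prod_{j\in A}\omega_T'(t_j)\prod_{k\in B}\omega_{T'}'(t_k)}\ne0,
\]
where $\operatorname{Vd}$ is the Vandermonde determinant of the corresponding $t_j$. Any $B\subset T'$ with $|B|=b$ occurs, because $|T\setminus B|=2a+1\ge a$. Thus $P_{T,U}\neq0$, its degree in $(y_j,z_j)$ is at most $1$ for $j\in T$ and $0$ for $j\notin T$, and Lemma~\ref{lem:sections} applies.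

If $1\le b\le a$, then $1\le|U|\le a<|T|$, so there are $U\neq U'$ of this size in $T$; let $j\in U'\setminus U$. The variable $z_j$ occurs in $P_{T,U}$ (take $B\ni j$) and not in $P_{T,U'}$, so the two sections are linearly independent.
\end{proof}

For $b=a+1$ there is no choice of $U$, and the determinant is the equation of a BSJ divisor.

\begin{lemma}\label{lem:BSJ}
Let $a\ge1$, $b=a+1$, $|T|=3a+2$, $I=\{1,\dots,N\}\setminus T$ and $k=2a$. The zero set of $P_{T,\emptyset}$ in $\mathbb P^n\times\mathbb P^{n+1}$ is irreducible and equals $\Sigma_I=\operatorname{BJ}(p_i\,(i\in I),\operatorname{BS}_k(C))$.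
\end{lemma}

\begin{proof}
For a polynomial $\phi\neq0$ of degree $\le k=a+b-1$ let $K_\phi\subset\mathbb C^N\times\mathbb C^N$ be the set of $(y,z)$ for which the matrix \eqref{eq:matrix} kills the coefficient vector of $\phi$, that is, $(y\mid t^r\phi)_T=0$ for $r<a$ and $(z\mid t^r\phi)_T=0$ for $r\le a$. These $k+1$ linear conditions are independent: a dependence would give a polynomial $\psi\ne0$ of degree $\le a$ with $\psi\phi$ vanishing at the $3a+2$ points $t_j$, $j\in T$, while $\deg\psi\phi\le3a$. So the $K_\phi$ form a vector bundle over $\mathbb P^k$. Its image $\{P_{T,\emptyset}=0\}$ is irreducible, and it is the closure of the union of the $K_\phi$ with $\phi=\prod_{i=1}^k(t-\theta_i)$, where the $\theta_i$ are distinct and different from all $t_j$.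

Fix such a $\phi$. Let $A$ and $B$ be the polynomials of degree $\le|T|-1=3a+1$ with values $y_j\phi(t_j)$ and $z_j\phi(t_j)$ at $t_j$, $j\in T$. If $\deg A=3a+1-r$, then by \eqref{eq:lagrange} $(1\mid t^{r'}A)_T$ vanishes for $r'<r$ and is the leading coefficient of $A$ for $r'=r$. Hence $(y,z)\in K_\phi$ if and only if $\deg A\le2a+1=k+1$ and $\deg B\le2a=k$. By partial fractions for $A/\phi$ and $B/\phi$ this means
\[
y_j=\alpha+\beta t_j+\sum_{i=1}^k\frac{\lambda_i}{\theta_i-t_j},\qquad z_j=\gamma+\sum_{i=1}^k\frac{\mu_i}{\theta_i-t_j}\qquad(j\in T),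
\]
with the coordinates in $I$ arbitrary. By Lemma~\ref{lem:curve}, $K_\phi$ is the cone over the bilinear span of the $p_i$, $i\in I$, and the points $\theta_1,\dots,\theta_k$ of $C$. The union of these spans is dense in $\Sigma_I$: a point of $\operatorname{BL}(p_i\,(i\in I),q)$ with $q\in\operatorname{BS}_k(C)$ is given by linear combinations of lifts, and it is a limit of the same combinations when $q$ is approximated by points in spans of $k$ such points of $C$.
\end{proof}

Here $l=|I|=n+1-3a$ and $3k+2l-2=2n$. Conversely, $3k+2l-2=2n$ forces $k$ to be even, so the $\Sigma_I$ are all the BSJ divisors.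

\section{First inequalities}\label{sec:first}

In this section and the next, $D$ is a divisor class with a section $P\neq0$, and $f$ is the polynomial of Section~\ref{sec:coord}. The inequalities are linear, so it suffices to prove them for such $D$.

\begin{proposition}\label{prop:E123}
The inequalities \textup{(E1)--(E3)} hold on $\operatorname{Eff}(X)$.
\end{proposition}

\begin{proof}
(E1) holds because $a$, $b$ and $e_j$ are degrees of the nonzero polynomial $f$.

(E2) Fix $j$ and choose $p$ with $P(p)\ne0$ such that $p$ and the $p_i$, $i\ne j$, have linearly general projections. Pull $P$ back along the map of Lemma~\ref{lem:curve} for these $N$ points. The result is a form of degree $na+(n+1)b$ on $\mathbb P^1$; it is nonzero at the parameter of $p$ and vanishes to order at least $m_i$ at the parameter of $p_i$. Hence $na+(n+1)b\ge\sum_{i\neq j}m_i=(n+2)(a+b)-\sum_{i\ne j}e_i$, that is, $\sum_{i\ne j}e_i\ge2a+b$, which is $\ell\ge e_j$.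

(E3) The operators $A=\sum x_j\partial/\partial z_j$, $B=\sum z_j\partial/\partial x_j$ and $[A,B]=\sum(x_j\partial/\partial x_j-z_j\partial/\partial z_j)$ span a copy of $\mathfrak{sl}_2$ acting on the finite-dimensional space of polynomials of the same total degree as $f$. Differentiating \eqref{eq:inv} in $\gamma$ gives $Af=0$, and $[A,B]f=(c-b)f$. So $f$ is a highest weight vector of weight $c-b$, and highest weights of finite-dimensional representations are nonnegative.
\end{proof}

The remaining inequalities rest on one principle: use invariance to reach a normal form, then read off the degree of a nonzero polynomial. For (E6) with $q=0$ this takes one line. If $S=\{i,j\}$, a translation $\alpha+\beta t$ makes $y_i=y_j=0$, so $P|_{y_i=y_j=0}$ is nonzero; it has degree $a$ in the $y_k$ with $k\notin S$, whence $a\le\sum_{k\notin S}e_k$.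

The first case with real content is (E4) with $m=0$: for $|S|=3$,
\begin{equation}\label{eq:E40}
\sum_{j\in S}e_j\le2\ell+a=2c-a .
\end{equation}
In terms of multiplicities it reads $\sum_{j\in S}m_j+2\sum_{j\notin S}m_j\le2na+(2n+1)b$. A proof like that of (E2) would need curves of bidegree $(2n,2n+1)$, double at $n$ of the points, through a general point, and for larger $m$ the multiplicities grow. We argue differently.

\begin{example}[Proof of \eqref{eq:E40}]\label{ex:hand}
Fix $\zeta_1\ne\zeta_2$ different from all $t_j$, and constants $\chi_1,\chi_2$. Put $\Delta=\zeta_1-\zeta_2$, $Z=(t-\zeta_1)(t-\zeta_2)$ and, with variables $\varepsilon_1,\varepsilon_2$,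
\[
G=\varepsilon_2(t-\zeta_2)-\varepsilon_1(t-\zeta_1),\qquad\tilde G=\chi_1\varepsilon_2(t-\zeta_2)-\chi_2\varepsilon_1(t-\zeta_1).
\]
Take vectors $u_j=(u_j^1,u_j^2,u_j^3)$. For $j\in S$ let $u_j=(u_j^1,0,0)$ with $u^1_j$ a nonzero constant; for $j\notin S$ let $u_j^1$ be a variable and $u_j^2,u_j^3$ constants. Let $\Phi$ be the result of substituting into $f$
\begin{equation}\label{eq:subst}
x_j=\Delta\varepsilon_1\varepsilon_2u_j^3-G(t_j)u_j^1,\qquad y_j=\frac{Z(t_j)u_j^1}{\Delta\varepsilon_1\varepsilon_2},\qquad z_j=u_j^2-\frac{\tilde G(t_j)u_j^1}{\Delta\varepsilon_1\varepsilon_2}.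
\end{equation}

\emph{Degree.} In the variables, $(x_j,y_j,z_j)$ is homogeneous of degrees $(2,-1,0)$ for $j\notin S$ and $(1,-2,-1)$ for $j\in S$, one less in each place. So $\Phi$ is homogeneous of degree $2c-a-\sum_{j\in S}e_j$.

\emph{No poles.} Apply \eqref{eq:inv} with $\alpha+\beta t=(t-\zeta_1)/(\Delta\varepsilon_1\varepsilon_2^2)$ and $\gamma=-\chi_1/(\Delta\varepsilon_1\varepsilon_2)$. The terms with $\varepsilon_1$ in the denominator cancel, and $y_j$, $z_j$ become
\[
\frac{(t_j-\zeta_1)u_j^3}{\varepsilon_2}+\frac{(t_j-\zeta_1)^2u_j^1}{\Delta\varepsilon_2^2},\qquad u_j^2-\chi_1u_j^3+\frac{(\chi_2-\chi_1)(t_j-\zeta_1)u_j^1}{\Delta\varepsilon_2}.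
\]
So a power of $\varepsilon_2$ times $\Phi$ is a polynomial. Exchanging the indices $1,2$ of $\varepsilon,\zeta,\chi$ turns \eqref{eq:subst} into $(-x_j,-y_j,z_j)$ and changes $\Phi$ by a sign, so a power of $\varepsilon_1$ times $\Phi$ is a polynomial as well. Since $\varepsilon_1,\varepsilon_2$ are coprime, $\Phi$ is a polynomial.

\emph{Nonvanishing for suitable constants.} Let $v$ be general, with $f(v)\ne0$. We look for polynomials $f_0,g_0,h_0$ of degrees $\le1,2,1$ with $(f_0,g_0,h_0)(t_j)$ proportional to $v_j$ for $j\in S$. The three values $f_0(t_j)z_j/x_j$ are those of a linear $h_0$ if and only if $((z_j/x_j)_j\mid f_0)_S=0$. This has a solution $f_0\neq0$, and for general $z$ no $t-t_i$, $i\in S$, is a solution, so $f_0(t_j)\ne0$ on $S$. Then $g_0$ interpolates the values $f_0(t_j)y_j/x_j$, and for general $y$ it is a general quadratic: it has distinct roots $\zeta_1,\zeta_2$, different from the $t_j$ and from a root of $f_0$. Since $G(\zeta_1)=\Delta\varepsilon_2$, $G(\zeta_2)=\Delta\varepsilon_1$, $\tilde G(\zeta_1)=\chi_1\Delta\varepsilon_2$ and $\tilde G(\zeta_2)=\chi_2\Delta\varepsilon_1$,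 there are $\varepsilon_1,\varepsilon_2\ne0$ with $G=-f_0$ and then $\chi_1,\chi_2$ with $\tilde G=-\Delta\varepsilon_1\varepsilon_2h_0$. Write $g_0=\mu Z/(\Delta\varepsilon_1\varepsilon_2)$, $\mu\neq0$. For $j\in S$, the choice $u_j^1=x_j/f_0(t_j)$ makes \eqref{eq:subst} equal to $(x_j,\mu^{-1}y_j,z_j)$. For $j\notin S$, \eqref{eq:subst} is a linear map in $u_j$ of determinant $\pm Z(t_j)\ne0$, so the same value can be reached. At this point $\Phi=\mu^{-a}f(v)\ne0$.

A nonzero homogeneous polynomial has degree $\ge0$, which is \eqref{eq:E40}.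
\end{example}

The substitution \eqref{eq:subst} says that $u_j=x_jL(t_j)+y_jV(t_j)+z_js$ with
\[
L=\Big(0,0,\frac1{\Delta\varepsilon_1\varepsilon_2}\Big),\qquad V=\frac{\varepsilon_2(\varepsilon_1,\chi_1,1)}{t-\zeta_1}-\frac{\varepsilon_1(\varepsilon_2,\chi_2,1)}{t-\zeta_2}=\frac1Z\big(\Delta\varepsilon_1\varepsilon_2,\tilde G,G\big),\qquad s=(0,1,0).
\]
These are sections of a rank $3$ bundle on $\mathbb P^1$ with simple poles at $\zeta_i$ in the directions $(\varepsilon_i,\chi_i,1)$, and $\det(L,V,s)=1/Z$. The frame $(L,V,s)$ breaks down along $\varepsilon_1\varepsilon_2=0$, but only because $L$ was badly chosen there: $L$ may be changed by $(\alpha+\beta t)V+\gamma s$, and $V$ vanishes only for $\varepsilon_1=\varepsilon_2=0$, in codimension $2$. This is the form of the argument that generalizes.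

\section{Families of rank three bundles on the projective line}\label{sec:bundles}

\subsection{Conventions and plan}

Let $t$ be the coordinate on $\mathbb A^1\subset\mathbb P^1$ and let $\mathcal O(d)$ be the sheaf of rational functions that are regular on $\mathbb A^1$ and $O(t^d)$ at $\infty$; for a bundle $\mathcal E$, $\mathcal E(d)=\mathcal E(d\cdot\infty)$. A \emph{form of degree $d$} is a section of $\mathcal O(d)$, that is, a polynomial of degree $\le d$; it vanishes at $\infty$ if its degree is less than $d$. We use these standard facts: every vector bundle on $\mathbb P^1$ is a direct sum of line bundles $\mathcal O(d)$ (Grothendieck's splitting theorem); $h^0(\mathcal O(d))=\max(d+1,0)$ and $H^1(\mathcal O(d))=0$ for $d\ge-1$; a subsheaf $\mathcal K\subset\mathcal E$ is a \emph{subbundle}, or \emph{saturated}, if $\mathcal E/\mathcal K$ is locally free, and then every local section of $\mathcal E$ that lies generically in $\mathcal K$ lies in $\mathcal K$; a regular function on the complement of a closed subset of codimension $\ge2$ in affine space is a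 polynomial.

Let $\mathcal E_0=\mathcal O\oplus\mathcal O(1)\oplus\mathcal O$ with $L_0=(1,0,0)$, $V_0=(0,1,0)$, $s_0=(0,0,1)$, and regard $v_j$ as the vector $x_jL_0+y_jV_0+z_js_0$ in the fiber of $\mathcal E_0$ at $t_j$. The automorphisms of $\mathcal E_0$ of determinant one that fix $V_0$ and $s_0$ are given by $L_0\mapsto L_0+(\alpha+\beta t)V_0+\gamma s_0$, and they act on the $v_j$ by \eqref{eq:inv}. So $f$ can be evaluated on any bundle $\mathcal E\cong\mathcal E_0$ with given $V$, $s$, determinant and vectors in the fibers at the $t_j$, without a choice of isomorphism. We evaluate it on a family over an affine space $\mathcal V$ with three properties: scaling in $\mathcal V$ is induced by a diagonal matrix, which makes the resulting function homogeneous; the bundle is of the right type outside codimension $2$, which makes it a polynomial; and a general $v$ occurs in such a family, which makes it nonzero. The diagonal matrix singles out a subbundle $\mathcal K$ that must contain the vectors with $j\in S$. The sizes $|S|=3m+3$, $3q+4$, $2q+2$ are those for which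 the parameter count in Section~\ref{sub:nonzero} produces $\mathcal K$: a line subbundle of degree $-2m-1$, a rank $2$ subbundle of degree $-q$, and a rank $2$ subbundle of degree $-q$ containing $s_0$.

\subsection{The families}

Let $d_1,d_2,d_3\in\mathbb Z$, let $\zeta_1,\dots,\zeta_M\in\mathbb A^1$ be distinct and different from all $t_j$, let $Z=\prod(t-\zeta_i)$, and let $\rho_i=(\rho_i^1,\rho_i^2,1)\in\mathbb C^3$. Let $\mathcal E(\rho)$ be the sheaf of triples $(F_1,F_2,F_3)$ of rational functions that are regular on $\mathbb A^1$ except for at most simple poles at the $\zeta_i$, with residue vector in $\mathbb C\rho_i$, and satisfy $F_\iota=O(t^{d_\iota})$ at $\infty$. Near $\zeta_i$ it is free with basis $(1,0,0)$, $(0,1,0)$, $\rho_i/(t-\zeta_i)$. It contains $\bigoplus\mathcal O(d_\iota)$ with quotient of length $M$, so its degree is $d_1+d_2+d_3+M$. The fibers at the $t_j$ are identified with $\mathbb C^3$ by evaluation.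

\begin{lemma}\label{lem:frame}
Let $\mathcal E=\mathcal E(\rho)$ have degree $1$, let $H^0(\mathcal E(-1))=\mathbb CV$ with $V\neq0$, and let $s\in H^0(\mathcal E)\setminus V\langle1,t\rangle$. Then $h^0(\mathcal E)=4$. For $L\in H^0(\mathcal E)$ the function $Z\det(L,V,s)$ is a constant, nonzero if and only if $L\notin V\langle1,t\rangle+\mathbb Cs$. Hence there is $L$ with $\det(L,V,s)=1/Z$, unique up to $L\mapsto L+(\alpha+\beta t)V+\gamma s$.
\end{lemma}

\begin{proof}
Write $\mathcal E\cong\bigoplus\mathcal O(n_\iota)$. Then $\sum\max(n_\iota,0)=h^0(\mathcal E(-1))=1$ and $\sum n_\iota=1$, so $\mathcal E\cong\mathcal O(1)\oplus\mathcal O^2$. The summand $\mathcal O(1)$ has sections $V\langle1,t\rangle$, and $H^0(\mathcal E)/V\langle1,t\rangle=H^0(\mathcal O^2)=\mathbb C^2$. The local basis at $\zeta_i$ has determinant $1/(t-\zeta_i)$, so $Z\det(L,V,s)$ is a polynomial. At $\infty$ it is $O(t^{M+d_1+d_2+d_3-1})=O(1)$, so it is constant. It is nonzero if and only if $L,V,s$ are independent over $\mathbb C(t)$, that is, if and only if the images of $L$ and $s$ in $H^0(\mathcal O^2)$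 are a basis.
\end{proof}

Fix one of (E4), (E5), (E6) and a set $S$ of the corresponding size, and take the data from Table~\ref{tab:cases}. In each case
\[
\deg\mathcal E(\rho)=1,\quad d_1,d_2\le0,\quad s\in H^0(\mathcal E(\rho)),\quad\det g_\tau=\tau^\nu,\quad g_\tau s=\tau^\eta s,\quad\kappa=M+d_3-1=-d_1-d_2 .
\]

\begin{table}[ht]
\centering
\begin{tabular}{cccccccc}
\hline
case & $(d_1,d_2,d_3)$ & $M$ & $s$ & $g_\tau$ & $\kappa$ & $\nu$ & $\eta$\\
\hline
(E4) & $(-2m-1,0,-2m)$ & $4m+2$ & $(0,1,0)$ & $\operatorname{diag}(\tau,1,1)$ & $2m+1$ & $1$ & $0$\\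
(E5) & $(-q_1,-q_2,0)$ & $q+1$ & $(0,0,1)$ & $\operatorname{diag}(\tau,\tau,1)$ & $q$ & $2$ & $0$\\
(E6) & $(0,-q,1-q)$ & $2q$ & $(1,0,0)$ & $\operatorname{diag}(\tau,\tau,1)$ & $q$ & $2$ & $1$\\
\hline
\end{tabular}
\caption{Data of the three families of bundles $\mathcal E(\rho)$; here $q_1=\lfloor q/2\rfloor$ and $q_2=\lceil q/2\rceil$.}
\label{tab:cases}
\end{table}

Call a component of a vector in $\mathbb C^3$ \emph{active} if $g_\tau$ multiplies it by $\tau$. We take vectors $u_1,\dots,u_N\in\mathbb C^3$. For $j\in S$, $u_j$ is a fixed nonzero vector whose inactive components are zero. The \emph{variables} are the active components of the $\rho_i$ and of the $u_j$ with $j\notin S$; the $\zeta_i$ and all other components are \emph{constants}. Let $\mathcal V$ be the affine space of the variables. Multiplying all variables by $\tau\in\mathbb C^*$ replaces $\rho_i$ by $g_\tau\rho_i$, hence $\mathcal E(\rho)$ by $g_\tau\mathcal E(\rho)$, and $u_j$ by $g_\tau u_j$ for $j\notin S$. Example~\ref{ex:hand} is the first row with $m=0$.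

\subsection{The section $V$ and the good open set}

A section of $\mathcal E(\rho)(-1)$ has $F_3=G/Z$ with $\deg G\le M+d_3-1=\kappa$. With $\lambda_i=G(\zeta_i)/Z'(\zeta_i)$, its residue vector at $\zeta_i$ is $\lambda_i\rho_i$. For $\iota=1,2$ we have $d_\iota\le0$, so $F_\iota$ vanishes at $\infty$ and equals $\sum_i\rho_i^\iota\lambda_i/(t-\zeta_i)=\sum_{p\ge0}\big(\sum_i\rho_i^\iota\lambda_i\zeta_i^p\big)t^{-p-1}$. The condition $F_\iota=O(t^{d_\iota-1})$ reads
\begin{equation}\label{eq:moments}
\sum_i\rho_i^\iota\lambda_i\zeta_i^p=0\qquad(0\le p\le-d_\iota-1,\ \iota=1,2).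
\end{equation}
These are $\kappa$ linear equations for the $\kappa+1$ coefficients of $G$. Only components $\rho_i^\iota$ with $d_\iota<0$ enter, and these are active, so the matrix of \eqref{eq:moments} is linear in the variables. Let $G$ be the solution given by the signed maximal minors ($G=1$ if $\kappa=0$), and let $V$ be the corresponding section. Then $G$ is homogeneous of degree $\kappa$ in the variables, and scaling by $\tau$ replaces $V$ by $V_\tau=\tau^\kappa g_\tau V$. If the rank of \eqref{eq:moments} is $\kappa$, then $V\ne0$ spans $H^0(\mathcal E(\rho)(-1))$.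

Let $\mathcal U\subset\mathcal V$ be the set where the rank is $\kappa$ and $s\notin V\langle1,t\rangle$. It is the set where $V,tV,s$ are linearly independent, so it is open; it is stable under scaling; and Lemma~\ref{lem:frame} applies at its points.

\begin{lemma}\label{lem:codim}
$\mathcal V\setminus\mathcal U$ has codimension at least $2$.
\end{lemma}

\begin{proof}
The rank is less than $\kappa$ if and only if the equations \eqref{eq:moments} are dependent, that is, there are polynomials $(\sigma_1,\sigma_2)\ne0$ with $\deg\sigma_\iota\le-d_\iota-1$ and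
\begin{equation}\label{eq:dependent}
\sum_i\lambda_i\big(\sigma_1(\zeta_i)\rho_i^1+\sigma_2(\zeta_i)\rho_i^2\big)=0\quad\text{for all }G\text{ of degree}\le\kappa .
\end{equation}

\emph{Cases \textup{(E4)} and \textup{(E6)}.} Here $M=2\kappa$, and there is one polynomial $\sigma$, of degree $\le\kappa-1$. Put $\varepsilon_i=\rho_i^1$ in (E4) and $\varepsilon_i=\rho_i^2$ in (E6). Condition \eqref{eq:dependent} is $\sum_i\varepsilon_i\sigma(\zeta_i)\zeta_i^p/Z'(\zeta_i)=0$ for $0\le p\le\kappa$. For fixed $\sigma\ne0$ these $\kappa+1$ linear forms in $\varepsilon$ are independent: a relation gives $\psi\neq0$ of degree $\le\kappa$ with $\sigma\psi$ vanishing at $2\kappa$ points, while $\deg\sigma\psi\le2\kappa-1$. As $\sigma$ varies in $\mathbb P^{\kappa-1}$, these subspaces sweep out a set of codimension at least $(\kappa+1)-(\kappa-1)=2$; it is empty if $\kappa=0$. If the rank is $\kappa$, then $G\ne0$, so every nonzero $(\alpha+\beta t)V$ has nonzero third component and differs from $s$.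

\emph{Case \textup{(E5)}.} Since $M=q+1$ and $\deg G\le q$, the $\lambda_i$ are arbitrary, and \eqref{eq:dependent} says $\sigma_1(\zeta_i)\rho_i^1+\sigma_2(\zeta_i)\rho_i^2=0$ for all $i$. If the pair $\sigma$ vanishes at exactly $r$ of the $\zeta_i$, these are $q+1-r$ independent conditions on $\rho$. For $r>q_1$ we have $r\ge q_2$, and $\deg\sigma_\iota<q_\iota\le r$ forces $\sigma=0$. For $r\le q_1$ the pairs vanishing at $r$ given points form a projective space of dimension $(q_1-r)+(q_2-r)-1=q-2r-1$, which gives codimension at least $(q+1-r)-(q-2r-1)=r+2$. If the rank is $\kappa$ and $s=(\alpha+\beta t)V$, then $V=(0,0,1/(\alpha+\beta t))$. As $F_3=O(t^{-1})$, it has a pole, at some $\zeta_i$, and the residue condition gives $\rho_i^1=\rho_i^2=0$, a locus of codimension $2$.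
\end{proof}

\subsection{The polynomial $\Phi$ and its degree}

At a point of $\mathcal U$ choose $L$ as in Lemma~\ref{lem:frame}, write $u_j=x_jL(t_j)+y_jV(t_j)+z_js$, which is possible since $\det(L,V,s)(t_j)=1/Z(t_j)\ne0$, and put $\Phi=f\big((x_j,y_j,z_j)_j\big)$. Another choice of $L$ changes the coordinates by \eqref{eq:inv}, so $\Phi$ is a well-defined function on $\mathcal U$.

\begin{proposition}\label{prop:degree}
$\Phi$ extends to a polynomial on $\mathcal V$, homogeneous of degree
\[
\delta=(\kappa+\nu-\eta)c-\kappa a+\eta b-\sum_{j\in S}e_j .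
\]
If $\Phi\ne0$, the inequality \textup{(E4)}, \textup{(E5)} or \textup{(E6)} holds for $S$.
\end{proposition}

\begin{proof}
\emph{Regularity.} Since $d_1,d_2\le0$, a section of $\mathcal E(\rho)$ is given by a polynomial $G$ of degree $\le M+d_3$ and constants $\gamma_1,\gamma_2$ through $F_3=G/Z$ and $F_\iota=\gamma_\iota+\sum_i\rho_i^\iota\lambda_i/(t-\zeta_i)$, subject to $F_\iota=O(t^{d_\iota})$. These conditions are linear in $(G,\gamma_1,\gamma_2)$ with coefficients polynomial in the variables. On $\mathcal U$ the solution space has constant dimension $4$, so the spaces $H^0(\mathcal E(\rho))$ form a vector bundle on $\mathcal U$, in which $V,tV,s$ span a subbundle of rank $3$. Locally on $\mathcal U$ take a regular complementary section $L$. By Lemma~\ref{lem:frame}, $Z\det(L,V,s)$ is a nowhere vanishing regular function, and we divide $L$ by it. Cramer's rule shows that $x_j,y_j,z_j$ are regular. So $\Phi$ is regular on $\mathcal U$, and by Lemma~\ref{lem:codim} it is a polynomial. Without that lemma $\Phi$ could have a pole along a divisor, and its degree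 would carry no information.

\emph{Homogeneity.} Scale the variables by $\tau$ and write $g=g_\tau$. We have $V_\tau=\tau^\kappa gV$ and $s=\tau^{-\eta}gs$. The section $L_\tau=\tau^{-(\kappa+\nu-\eta)}gL$ of $g\mathcal E(\rho)$ satisfies $\det(L_\tau,V_\tau,s)=\tau^{-\nu}\det g\cdot\det(L,V,s)=1/Z$. For $u=xL+yV+zs$ at $t_j$,
\[
gu=\tau^{\kappa+\nu-\eta}x\,L_\tau+\tau^{-\kappa}y\,V_\tau+\tau^\eta z\,s .
\]
The new vector is $gu_j$ for $j\notin S$ and $u_j=\tau^{-1}gu_j$ for $j\in S$. The homogeneities of $f$ give $\Phi(\tau\,\cdot)=\tau^\delta\Phi$.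

If $\Phi\neq0$, then $\delta\ge0$. With $c=a+\ell$ and $b=\sum_je_j-2a-\ell$, the quantity $\delta+\sum_{j\in S}e_j$ equals $(2m+2)c-(2m+1)a=(2m+2)\ell+a$ in case (E4), $(q+2)c-qa=(q+2)\ell+2a$ in case (E5), and $(q+1)c-qa+b=q\ell-a+\sum_je_j$ in case (E6).
\end{proof}

\subsection{Nonvanishing}\label{sub:nonzero}

It remains to choose the constants so that $\Phi\ne0$. We start from $\mathcal E_0$ with general vectors $v_j$ and present it as some $\mathcal E(\rho)$.

\begin{lemma}\label{lem:modify}
Let $\mathcal E'=\mathcal O(d_1)\oplus\mathcal O(d_2)\oplus\mathcal O(d_3)\subset\mathcal E_0$ be a subsheaf whose quotient has length one at each of the distinct points $\zeta_1,\dots,\zeta_M\in\mathbb A^1\setminus\{t_j\}$ and is zero elsewhere. Suppose that $\mathcal E''=\mathcal O(d_1)\oplus\mathcal O(d_2)$ is saturated in $\mathcal E_0$. If rational sections of $\mathcal E_0$ are written as triples by means of $\mathcal E'$, then $\mathcal E_0=\mathcal E(\rho)$ for some $\rho_i$ with third component $1$.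
\end{lemma}

\begin{proof}
Away from the $\zeta_i$ all three sheaves agree. Let $\pi=t-\zeta_i$. Near $\zeta_i$ we have $\mathcal E_0=\mathcal E'+\mathbb C\pi^{-1}w$ with $w\in\mathcal E'\setminus\pi\mathcal E'$, so the sections of $\mathcal E_0$ are the triples with at most a simple pole and residue vector in $\mathbb Cw(\zeta_i)$. Suppose the third component of $w(\zeta_i)$ is $0$. Then $w=w''+\pi w'$ with $w''\in\mathcal E''$, $w'\in\mathcal E'$, so $\pi^{-1}w''\in\mathcal E_0$. By saturation $\pi^{-1}w''\in\mathcal E''$, whence $w\in\pi\mathcal E'$, a contradiction. Scale $w(\zeta_i)$ to third component $1$.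
\end{proof}

\begin{proposition}\label{prop:reach}
In each case, for general $v=(v_j)$ there are $\zeta,\rho$ and an isomorphism $\mathcal E_0\cong\mathcal E(\rho)$ that sends $s_0$ to $s$ and each $v_j$, $j\in S$, to a vector whose inactive components are zero.
\end{proposition}

\begin{proof}
We may assume $x_j\ne0$ for all $j$. In each case a linear system with one more unknown than equations has a nonzero solution, and a dimension count shows that for general $v$ every nonzero solution is nondegenerate.

\emph{Case \textup{(E4)}.} Put $K=2m+1$. Consider forms $f_0,g_0,h_0$ of degrees $K,K+1,K$ with $x_jg_0(t_j)=y_jf_0(t_j)$ and $x_jh_0(t_j)=z_jf_0(t_j)$ for $j\in S$; equivalently, $(f_0,g_0,h_0)(t_j)\in\mathbb Cv_j$. There are $3K+4=6m+7$ unknowns and $6m+6$ equations. Call a triple degenerate if $f_0,g_0$ have a common zero on $\mathbb P^1$; such triples form the hypersurface in $\mathbb P^{6m+6}$ given by the resultant. We bound the dimension of the set of $(\mathbb Cv_j)_{j\in S}\in(\mathbb P^2)^S$ admitting a degenerate solution. Degenerate triples that vanish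 at no $t_j$, $j\in S$, determine the lines and contribute dimension $\le6m+5$. Triples vanishing at exactly $r\ge1$ of these $t_j$ exist only for $r\le K+1$, form families of projective dimension $\le6m+6-3r$, and leave $r$ lines free; they contribute dimension $\le6m+6-r$. Both are less than $\dim(\mathbb P^2)^S=6m+6$.

A nondegenerate solution is a map $\mathcal O(-K)\to\mathcal E_0$. Its image $\mathcal K$ has $v_j\in\mathcal K_{t_j}$ for $j\in S$, and $\mathcal E''=\mathcal K\oplus\mathcal Os_0$ is a subbundle because $(f_0,g_0)$ vanishes nowhere. The quotient is a line bundle of degree $1+K=2m+2$. Since $H^1(\mathcal E''(2m))=H^1(\mathcal O(-1)\oplus\mathcal O(2m))=0$, every map $\mathcal O(-2m)\to\mathcal O(2m+2)$, that is, every form of degree $4m+2$, lifts to $\mathcal O(-2m)\to\mathcal E_0$. Choose a form with simple zeros $\zeta_1,\dots,\zeta_{4m+2}\in\mathbb A^1\setminus\{t_j\}$. Lemma~\ref{lem:modify} applies to $\mathcal E'=\mathcal K\oplus\mathcal Os_0\oplus\mathcal O(-2m)$; $s_0$ becomes $(0,1,0)$, and $v_j$, $j\in S$, lies in the first summand.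

\emph{Case \textup{(E5)}.} Consider maps $\mathcal E_0\to\mathcal O(q+1)$, given by forms $(P_0,Q_0,R_0)$ of degrees $q+1,q,q+1$, with $P_0(t_j)x_j+Q_0(t_j)y_j+R_0(t_j)z_j=0$ for $j\in S$: $3q+5$ unknowns and $3q+4$ equations. Call a triple nondegenerate if (a) it has no common zero on $\mathbb P^1$, (b) $R_0$ has $q+1$ distinct zeros, all in $\mathbb A^1\setminus\{t_j\}$, and (c) the kernel $\mathcal K$ is isomorphic to $\mathcal O(-q_1)\oplus\mathcal O(-q_2)$. Conditions (a) and (b) are open, and (b) is nonempty. Given (a), $\mathcal K\cong\mathcal O(-n_1)\oplus\mathcal O(-n_2)$ with $n_1\le n_2$, $n_1+n_2=q$, so (c) is equivalent to $n_1\ge q_1$, that is, to the injectivity of $H^0(\mathcal E_0(q_1-1))\to H^0(\mathcal O(q+q_1))$, an open condition. The triple $(t^{q+1},t^{q_1},1)$ satisfies (a) and (c): the vectors $(0,1,-t^{q_1})$ and $(-1,t^{q_2+1},0)$ define a map $\mathcal O(-q_1)\oplus\mathcal O(-q_2)\to\mathcal K$, and two of its $2\times2$ minors are the forms $1$ and $t^{q+1}$ of degree $q+1$, which have no common zero; so the map is injective on fibers, hence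 an isomorphism. Thus the degenerate triples form a proper closed subset of $\mathbb P^{3q+4}$.

A degenerate triple vanishing at no $t_j$, $j\in S$, confines each line $\mathbb Cv_j$ to a $\mathbb P^1$; the total dimension is $\le(3q+3)+(3q+4)$. Triples vanishing at exactly $r\ge1$ of these $t_j$ exist only for $r\le q+1$, have projective dimension $\le3q+4-3r$, and give total dimension $\le(3q+4-3r)+(3q+4-r)+2r$. Both are less than $\dim(\mathbb P^2)^S=6q+8$.

For a nondegenerate solution, $v_j\in\mathcal K_{t_j}$ for $j\in S$. Since $s_0\mapsto R_0$, the subsheaf $\mathcal E'=\mathcal K\oplus\mathcal Os_0$ has quotient $\mathcal O(q+1)/R_0\mathcal O$, of length one at each zero $\zeta_i$ of $R_0$. Lemma~\ref{lem:modify} applies with $\mathcal E''=\mathcal K$, and $s_0$ becomes $(0,0,1)$.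

\emph{Case \textup{(E6)}.} Consider forms $(P_0,Q_0)$ of degrees $q+1,q$ with $P_0(t_j)x_j+Q_0(t_j)y_j=0$ for $j\in S$: $2q+3$ unknowns and $2q+2$ equations. Call a pair degenerate if it has a common zero on $\mathbb P^1$. Degenerate pairs vanishing at no $t_j$, $j\in S$, form a family of dimension $\le2q+1$ and determine the points $(x_j:y_j)$. Pairs vanishing at exactly $r\ge1$ of these $t_j$ exist only for $r\le q+1$ and give dimension $\le(2q+2-2r)+r$. Both are less than $\dim(\mathbb P^1)^S=2q+2$. For a nondegenerate solution, $(P_0,Q_0,0):\mathcal E_0\to\mathcal O(q+1)$ is surjective with kernel $\mathcal K=\mathcal Os_0\oplus\mathcal O(-q)$, and $v_j\in\mathcal K_{t_j}$ for $j\in S$. Since $H^1(\mathcal K(q-1))=H^1(\mathcal O(q-1)\oplus\mathcal O(-1))=0$, a form of degree $2q$ with simple zeros $\zeta_1,\dots,\zeta_{2q}\in\mathbb A^1\setminus\{t_j\}$ lifts to a map $\mathcal O(1-q)\to\mathcal E_0$. Lemma~\ref{lem:modify} applies to $\mathcal E'=\mathcal K\oplus\mathcal O(1-q)$ with $\mathcal E''=\mathcal K$, and $s_0$ becomes $(1,0,0)$.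
\end{proof}

\begin{proposition}\label{prop:E456}
The inequalities \textup{(E4)--(E6)} hold on $\operatorname{Eff}(X)$.
\end{proposition}

\begin{proof}
Take $v$ general with $f(v)\ne0$ and the isomorphism of Proposition~\ref{prop:reach}, and let $u_j$ be the image of $v_j$. The data $\zeta,\rho,u$ fix the constants and a point of $\mathcal V$. The point lies in $\mathcal U$, because $h^0(\mathcal E_0(-1))=1$ and $s_0\notin V_0\langle1,t\rangle$. There $V=\mu_1V_0$ and $L=\mu_2L_0+(\alpha+\beta t)V_0+\gamma s_0$ with $\mu_1,\mu_2\ne0$, so $u_j$ has coordinates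
\[
\big(\mu_2^{-1}x_j,\ \mu_1^{-1}(y_j-\mu_2^{-1}(\alpha+\beta t_j)x_j),\ z_j-\mu_2^{-1}\gamma x_j\big)
\]
in the frame $(L,V,s)$. By \eqref{eq:inv}, $\Phi=\mu_2^{-c}\mu_1^{-a}f(v)\neq0$ at this point, and Proposition~\ref{prop:degree} applies.
\end{proof}

\section{The inequalities cut out the cone of the $\Theta(a,b,T)$}\label{sec:convex}

\begin{proposition}\label{prop:convex}
The cone $\mathcal P$ defined by \textup{(E1)--(E6)} is contained in the cone generated by the classes $\Theta(a,b,T)$. Moreover $\ell>0$ on $\mathcal P\setminus\{0\}$.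
\end{proposition}

On $\mathcal P$ we have $0\le e_j\le\ell$. If $\ell=0$, then $e=0$, and $0=\sum e_j=2a+b$ gives $a=b=0$. This proves the second statement and lets us pass to the slice $\Pi=\mathcal P\cap\{\ell=1\}$, with coordinates $\theta=e\in[0,1]^N$ and $a$; there $b=\sum\theta_j-2a-1$. The remaining inequalities are lower bounds for $a$, namely $a\ge0$ and
\[
\mathrm L_0:\ \tfrac13\textstyle\sum_j\theta_j-a\le\tfrac23,\qquad\mathrm L_{3m+3}:\ \sum_S\theta_j-a\le2m+2,\qquad\mathrm L_{3q+4}:\ \tfrac12\sum_S\theta_j-a\le\tfrac{q+2}2,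
\]
from (E3), (E4), (E5), and upper bounds for $a$,
\[
\mathrm U_0:\ -\tfrac12\textstyle\sum_j\theta_j+a\le-\tfrac12,\qquad\mathrm U_{2q+2}:\ -\sum_{j\notin S}\theta_j+a\le q,
\]
from $b\ge0$ and (E6). A positive index is the size of $S$. From $a\ge0$ and $\mathrm U_0$ we get $\sum\theta_j\ge1$.

The class $\Theta(a,b,T)$ is the point $(1_T,a)$, with $1_T$ the indicator vector of $T$. With $w=|T|\ge1$, the condition $0\le b=w-2a-1\le a+1$ means $(w-2)/3\le a\le(w-1)/2$, that is,
\begin{equation}\label{eq:range}
\lfloor w/3\rfloor\le a\le\lfloor(w-1)/2\rfloor .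
\end{equation}
This range is nonempty: for $w=3k,3k+1,3k+2$ the value $a=k$ gives $b=k-1,k,k+1$, and $k\ge1$ in the first case. A point outside the convex hull of finitely many points is separated from it by a linear functional, and we can scale the coefficient of $a$ to $0$, $-1$ or $1$. So it suffices to prove, for all $u\in\mathbb R^N$ and $(\theta,a)\in\Pi$, with $u(T)=\sum_{j\in T}u_j$ and maxima over $T\ne\emptyset$:
\[
\text{(a) }u\cdot\theta\le\max u(T),\qquad\text{(b) }u\cdot\theta-a\le\max\big(u(T)-\lfloor\tfrac{|T|}3\rfloor\big),\qquad\text{(c) }u\cdot\theta+a\le\max\big(u(T)+\lfloor\tfrac{|T|-1}2\rfloor\big).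
\]
For (a): if some $u_j\ge0$, take $T=\{j:u_j\ge0\}$; otherwise $u\cdot\theta\le(\max u_j)\sum\theta_j\le\max u_j$. For (b) and (c) we guess the optimal $T$ and certify it as follows.

\begin{lemma}\label{lem:certificate}
Fix a sign $\pm$, a set $T$ and a number $a_0$. Let $u^*\cdot\theta\pm a\le r^*$ be a convex combination of inequalities $u^{(i)}\cdot\theta\pm a\le r^{(i)}$ that hold on $\Pi$, such that those with positive weight are equalities at $(1_T,a_0)$. If $u_j^*\le u_j$ for $j\in T$ and $u_j^*\ge u_j$ for $j\notin T$, then $u\cdot\theta\pm a\le u(T)\pm a_0$ on $\Pi$.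
\end{lemma}

\begin{proof}
We have $r^*=u^*(T)\pm a_0$, and $(u-u^*)\cdot\theta\le(u-u^*)(T)$ because $\theta\in[0,1]^N$.
\end{proof}

Below $[s]=\{1,\dots,s\}$, and $\mathrm L_s$, $\mathrm U_s$ with $s>0$ are used with $S=[s]$.

\subsection{Proof of (b)}

If all $u_j<0$, then $u\cdot\theta-a\le\max u_j$, the value of a singleton. Otherwise some singleton has value $\ge0$, so the maximum is unchanged if we allow $T=\emptyset$ with value $0$.

\emph{Reduction to $u\in[0,1]^N$.} Let $u'_j$ be the point of $[0,1]$ nearest to $u_j$, and $\sigma=\sum_j\max(u_j-1,0)$. Then $u\cdot\theta\le u'\cdot\theta+\sigma$. Adding to $T$ an index with $u'_j=1$, or removing one with $u'_j=0$, does not decrease $u'(T)-\lfloor|T|/3\rfloor$. So some optimal $T$ for $u'$, possibly empty, contains all $j$ with $u_j>1$ and no $j$ with $u_j<0$, and for it $u(T)=u'(T)+\sigma$. Thus (b) for $u'$ implies (b) for $u$.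

The inequalities are symmetric in the indices, so let $1\ge u_1\ge\dots\ge u_N\ge0$, and put $u_j=0$ for $j>N$. The natural candidates are initial segments of length $\equiv2\pmod 3$, and passing from $[3m+2]$ to $[3m+5]$ pays off when the three new entries have sum greater than $1$. Let $m\ge0$ be minimal with $u_{3m+3}+u_{3m+4}+u_{3m+5}\le1$, and $W=3m+2$. If $m\ge1$, then $u_{3m}+u_{3m+1}+u_{3m+2}>1$, so $u_{3m+1}>0$ and $3m+1\le N$. Put $T=[\min(W,N)]$; then $\lfloor|T|/3\rfloor=m$, and we show $u\cdot\theta-a\le u(T)-m$. At the point $(1_{[W]},m)$ the left sides of $\mathrm L_0$, $\mathrm L_{3m}$, $\mathrm L_{3m+1}$, $\mathrm L_{3m+3}$, $\mathrm L_{3m+4}$ are $\frac23$, $2m$, $\frac{m+1}2$, $2m+2$, $\frac{m+2}2$, so all five are equalities there (the second and third for $m\ge1$). The weights come from writing a decreasing triple with sum $1$ as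
\[
(\alpha,\beta,\gamma)=3\gamma\,(\tfrac13,\tfrac13,\tfrac13)+2(\beta-\gamma)\,(\tfrac12,\tfrac12,0)+(\alpha-\beta)\,(1,0,0),
\]
where the weights are nonnegative with sum $\alpha+\beta+\gamma=1$.

\emph{Case $u_W\ge\frac13$.} Then $W\le N$. Let $\alpha,\beta,\gamma=u_{3m+3},u_{3m+4},u_{3m+5}$. If $\alpha\le\frac13$, use $\mathrm L_0$ alone, with $u^*_j=\frac13$. If $\alpha>\frac13$, then $3m+3\le N$. Put $\beta^*=\max(\beta,\frac{1-\alpha}2)$ and $\gamma^*=1-\alpha-\beta^*$. Then $\alpha\ge\beta^*\ge\gamma^*$ and $\beta^*\ge\beta$. Also $\gamma^*\ge\gamma$: for $\beta^*=\beta$ by the choice of $m$, and otherwise because $\gamma^*=\beta^*\ge\beta$. Use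
\[
3\gamma^*\,\mathrm L_0+2(\beta^*-\gamma^*)\,\mathrm L_{3m+4}+(\alpha-\beta^*)\,\mathrm L_{3m+3};
\]
if $3m+4>N$, then $\beta=0$, $\beta^*=\gamma^*$, and the middle term is absent. Here $u_j^*=\alpha$ for $j\le3m+3$, $u^*_{3m+4}=\beta^*$ and $u^*_j=\gamma^*$ for $j\geq 3m+5$, as Lemma~\ref{lem:certificate} requires.

\emph{Case $h=u_W<\frac13$.} If $m=0$, use $3h\,\mathrm L_0+(1-3h)(-a\le0)$, with $u_j^*=h$; both inequalities are equalities at $(1_{[2]},0)$. If $m\ge1$, then $u_{3m}+u_{3m+1}+h>1>3h$, so on the segment from $(h,h)$ to $(u_{3m},u_{3m+1})$ there is a point $(\alpha^*,\beta^*)$ with $\alpha^*+\beta^*+h=1$. It satisfies $\alpha^*\ge\beta^*\ge h$, $\alpha^*\le u_{3m}$ and $\beta^*\le u_{3m+1}$. Use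
\[
3h\,\mathrm L_0+2(\beta^*-h)\,\mathrm L_{3m+1}+(\alpha^*-\beta^*)\,\mathrm L_{3m},
\]
with $u^*_j=\alpha^*$ for $j\le3m$, $u^*_{3m+1}=\beta^*$ and $u_j^*=h$ for $j\ge W$. If $W=N+1$, then $T=[3m+1]$ and $h=0$; the term $\mathrm L_0$ is absent, and $\mathrm L_{3m}$, $\mathrm L_{3m+1}$ are equalities at $(1_T,m)$, since they do not involve the index $W$.

\subsection{Proof of (c)}

Let $u_{\max}=\max u_j$. If $u_{\max}\le-\frac12$, then $\mathrm U_0$ and $\sum\theta_j\ge1$ give
\[
u\cdot\theta+a\le u_{\max}\textstyle\sum\theta_j+\tfrac12\big(\sum\theta_j-1\big)=u_{\max}+\big(u_{\max}+\tfrac12\big)\big(\sum\theta_j-1\big)\le u_{\max},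
\]
the value of a singleton. Assume $u_{\max}>-\frac12$.

\emph{Reduction to $u\in[-1,0]^N$.} Let $u_j'$ be the point of $[-1,0]$ nearest to $u_j$, and $\sigma=\sum_j\max(u_j,0)$. Then $u\cdot\theta\le u'\cdot\theta+\sigma$. Adding an index with $u'_j=0$, or removing one with $u_j'=-1$ from a set with $|T|\ge2$, does not decrease $u'(T)+\lfloor(|T|-1)/2\rfloor$. A singleton $\{j\}$ with $u'_j=-1$ is not optimal for $u'$, since $\max u'_j>-\frac12$. So some optimal $T$ for $u'$ contains all $j$ with $u_j>0$ and no $j$ with $u_j<-1$, and for it $u(T)=u'(T)+\sigma$.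

Let $0\ge u_1\ge\dots\ge u_N\ge-1$ with $u_1>-\frac12$, and put $u_j=-1$ for $j>N$. Now the candidates are initial segments of odd length. Let $p\ge0$ be minimal with $u_{2p+2}+u_{2p+3}\le-1$. If $p\ge1$, then $u_{2p}+u_{2p+1}>-1$, so $u_{2p+1}>-1$ and $2p+1\le N$. Put $T=[2p+1]$; we show $u\cdot\theta+a\le u(T)+p$. At $(1_T,p)$ the left sides of $\mathrm U_0$, $\mathrm U_{2p}$, $\mathrm U_{2p+2}$ are $-\frac12$, $p-1$, $p$, so all three are equalities (the second for $p\ge1$). For $-\frac12\le h\le0$ the convex combination $(-2h)\,\mathrm U_0+(1+2h)\,\mathrm U_s$ has $u_j^*=h$ for $j\le s$ and $u^*_j=-1-h$ for $j>s$. Let $\alpha,\beta,\gamma=u_{2p+1},u_{2p+2},u_{2p+3}$.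

\emph{Case $\alpha\ge-\frac12$.} Take $s=2p+2$ and $h=\max(\beta,-\frac12)$, so $\beta\le h\le\alpha$. Also $-1-h\ge\gamma$: for $h=\beta$ because $\beta+\gamma\le-1$, and for $h=-\frac12$ because $\gamma\le\beta\le-\frac12$. If $h>-\frac12$, then $\beta>-1$ and $s\le N$; if $h=-\frac12$, the term $\mathrm U_s$ is absent and $u^*_j=-\frac12$ for all $j$. Lemma~\ref{lem:certificate} applies.

\emph{Case $\alpha<-\frac12$.} Then $p\ge1$, since $u_1>-\frac12$. Take $s=2p$ and $h=-1-\alpha\in(-\frac12,0]$. By minimality of $p$, $h<u_{2p}$, and $u_j^*=\alpha$ for $j\ge2p+1$. Lemma~\ref{lem:certificate} applies.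

This proves Proposition~\ref{prop:convex}.

\section{Extremal rays and the proofs of the theorems}\label{sec:rays}

\begin{proof}[Proof of Theorem~\ref{thm:B}(i), (ii)]
Propositions~\ref{prop:det}, \ref{prop:E123}, \ref{prop:E456} and~\ref{prop:convex} give $\operatorname{cone}(\Theta)\subset\operatorname{Eff}(X)\subset\mathcal P\subset\operatorname{cone}(\Theta)$.
\end{proof}

In particular $\operatorname{Eff}(X)$ is closed and contains no line. The functional $\ell$ also controls how a class decomposes.

\begin{lemma}\label{lem:prime}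
Every effective divisor of class $\Theta(a,b,T)$ is prime.
\end{lemma}

\begin{proof}
A nonzero effective divisor on the projective variety $X$ has nonzero class. On such a class $\ell$ is an integer, and it is positive by Proposition~\ref{prop:convex}. So a sum of two nonzero effective divisors has $\ell\ge2$, while $\ell(\Theta(a,b,T))=1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(iii)]
The extremal rays correspond to the vertices of the convex hull of the points $(1_T,a)$. Since $1_T$ is a vertex of the cube $[0,1]^N$, an expression of $(1_T,a)$ as a convex combination of generators involves only generators with the same $T$. So the vertices are the points $(1_T,a)$ with $a$ an endpoint of \eqref{eq:range}. With $w=2a+b+1$, we have $a=\lfloor w/3\rfloor$ if and only if $3a\le2a+b+1\le3a+2$, that is, $b\in\{a-1,a,a+1\}$; and $a=\lfloor(w-1)/2\rfloor$ if and only if $b\in\{0,1\}$.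

Let $\Theta=\Theta(a,b,T)$ span an extremal ray.

If $1\le b\le a$, then $|\Theta|$ has two distinct members by Proposition~\ref{prop:det}, both prime by Lemma~\ref{lem:prime}. So $|\Theta|$ has no fixed component and $\Theta\in\operatorname{Mov}(X)$.

If $a=b=0$, then $T=\{j\}$ and $\Theta=E_j$.

If $b=0$ and $a\ge1$, then $P_{T,U}$ involves only $y$, so $\Theta$ is the pullback of an effective class $\Theta_1$ on $Y_1$. Pullback is linear and injective and maps $\operatorname{Eff}(Y_1)$, and also its closure, into the closed cone $\operatorname{Eff}(X)$. If $\Theta_1$ is a sum of two elements of $\operatorname{Eff}(Y_1)$, their pullbacks are proportional to $\Theta$, so they are proportional to $\Theta_1$. Hence $\Theta_1$ is extremal.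

If $(a,b)=(0,1)$, then $|T|=2$ and $\Theta=H_2-\sum_{j\notin T}E_j$ is the pullback from $Y_2$ of the hyperplane through $n+1$ of the points; the previous argument on $Y_2$ shows that this class is extremal.

If $b=a+1$ and $a\ge1$, the divisor of the section $P_{T,\emptyset}$ contains the strict transform of the BSJ divisor $\Sigma_I$ by Lemma~\ref{lem:BSJ}, and it is prime by Lemma~\ref{lem:prime}. So $\Theta=[\Sigma_I]$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
A polyhedral cone that contains no line is generated by its extremal rays. By Theorem~\ref{thm:B}(iii), each extremal ray of $\operatorname{Eff}(X)$ is spanned by an exceptional divisor, an extremal class pulled back from $Y_1$ or $Y_2$, or a BSJ divisor, or it lies in $\operatorname{Mov}(X)$. Conversely, all these classes lie in $\operatorname{Eff}(X)$: exceptional and BSJ divisors are effective, pullback preserves effectivity, and $\operatorname{Mov}(X)$ lies in the closure of $\operatorname{Eff}(X)$, which is $\operatorname{Eff}(X)$.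
\end{proof}

\begin{remark}[The movable cone cannot be omitted]
For every $n\ge2$ and $|T|=4$, the class $\Theta(1,1,T)=H_1+H_2-\sum_{j\in T}E_j-2\sum_{j\notin T}E_j$ spans an extremal ray in $\operatorname{Mov}(X)$. If it were a nonnegative combination of the other classes in Theorem~\ref{thm:A}, one of them would lie on the ray. But exceptional divisors and pullbacks have $ab=0$, and BSJ classes have $b=a+\ell$, whereas here $a=b=\ell=1$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{PP}
Elisa Postinghel and Artie Prendergast-Smith,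
\emph{Bilinear secants and birational geometry of blowups of $\mathbb P^n\times\mathbb P^{n+1}$},
arXiv:2412.19364 (2024).

\end{thebibliography}
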